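\title{The ball number of a link is at most four times its crossing number}

\begin{abstract}
The ball number $\operatorname{ball}(L)$ of a link $L$ is the least number of balls in a packing whose tangency graph contains cycles that realize $L$. We prove that $\operatorname{ball}(L)\le 4\operatorname{cr}(L)$ for every nontrivial nonsplittable link $L$; the Hopf link shows that the constant $4$ cannot be lowered. The proof places one ball on each edge of a minimal diagram and two balls at each crossing, over a planar pattern of discs whose overlap angles are tuned by the Poincar\'e--Miranda theorem. We also show that equality can fail for alternating links: it fails for an unknot with $m\ge 2$ parallel meridians and for the torus knots $T(2,2m+1)$ with $m\ge 18$.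
\end{abstract}

\section{Introduction}

A \emph{ball} is a closed round ball in $\mathbb{R}^3$, and a \emph{packing} is a finite family of balls with pairwise disjoint interiors. The \emph{tangency graph} of a packing has the balls as vertices and joins two balls when they touch. A cycle in this graph is realized in space by the closed polygon through the centers of consecutive balls. A \emph{necklace representation} of a link $L$ is a packing that contains disjoint cycles whose polygons form $L$, and the \emph{ball number} $\operatorname{ball}(L)$ is the least number of balls in a necklace representation of $L$. The balls may have different sizes. The \emph{crossing number} $\operatorname{cr}(L)$ is the least number of crossings in a diagram of $L$.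

A cycle has at least three vertices, so every component costs at least three balls, and three mutually tangent balls give the unknot. It is known that $\operatorname{ball}(2^2_1)=8$ for the Hopf link, that $9\le\operatorname{ball}(3_1)\le 12$ for the trefoil, and that $\operatorname{ball}(L)\le 5\operatorname{cr}(L)$ for every nontrivial nonsplittable link. The values $8=4\cdot 2$ and $12=4\cdot 3$ suggest the constant $4$, and so does a count: a diagram with $n$ crossings has $2n$ edges, $n$ overpasses and $n$ underpasses, and one would like to spend one ball on each. A reduced alternating diagram cannot be simplified, so for alternating links one may further guess that no ball can be saved. The following statement is posed in \cite{RR}, and the problem is to prove or disprove it.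

\begin{quote}
For every nontrivial and nonsplittable link $L$ one has $\operatorname{ball}(L)\le 4\operatorname{cr}(L)$. Moreover, equality holds if $L$ is alternating.
\end{quote}

The first sentence is true and the second is false, so the statement as a whole is false.

\begin{theorem}\label{thm:upper}
If $L$ is a nontrivial nonsplittable link, then $\operatorname{ball}(L)\le 4\operatorname{cr}(L)$.
\end{theorem}

The constant $4$ is best possible because $\operatorname{ball}(2^2_1)=8=4\cdot 2$. Some hypothesis on $L$ is needed: the unlink with $k\ge 1$ components has crossing number $0$ and needs at least $3k$ balls.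

\begin{theorem}\label{thm:meridians}
For $m\ge 1$ let $H_m$ be an unknot $A$ together with $m$ parallel meridian circles, a connected sum of $m$ Hopf links. Then $H_m$ is alternating and nonsplittable, $\operatorname{cr}(H_m)=2m$, and
\[
3(m+1)\le \operatorname{ball}(H_m)\le 6m+2 .
\]
Hence $\operatorname{ball}(H_m)<4\operatorname{cr}(H_m)$ for all $m\ge 2$; for example $\operatorname{ball}(H_2)\le 14<16$.
\end{theorem}

\begin{theorem}\label{thm:torus}
For the prime alternating torus knots $T(2,2m+1)$, $m\ge 1$,
\[
\operatorname{ball}(T(2,2m+1))\le 6m+10+\lceil (6m+7)/4\rceil .
\]
For every $m\ge 18$ this is less than $4(2m+1)=4\operatorname{cr}(T(2,2m+1))$.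
\end{theorem}

Theorems~\ref{thm:meridians} and~\ref{thm:torus} come from explicit packings, given in Section~\ref{sec:fewer} after Section~\ref{sec:sphere} has made half-spaces available as balls. The proof of Theorem~\ref{thm:upper} occupies Sections~\ref{sec:resting}--\ref{sec:realize}; Section~\ref{sec:resting} explains the construction and carries it out by hand for the Hopf link and the trefoil.

\section{Necklaces in the 3-sphere}\label{sec:sphere}

Explicit packings become simpler when some balls may be half-spaces. In $S^3=\mathbb{R}^3\cup\{\infty\}$ we count a closed half-space, with $\infty$ added, as a round ball; two disjoint parallel half-spaces are then tangent at $\infty$. A half-space has no center, so the link must be read off in a way that does not use centers.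

A properly embedded arc in a $3$-ball $B$ is \emph{unknotted} if it cobounds an embedded disc with an arc in $\partial B$. An arc that lies in a properly embedded disc of $B$ cuts off such a disc, so it is unknotted; this applies to two radii of a ball and to a ray in a half-space perpendicular to its boundary. We use the standard fact that two unknotted arcs in $B$ with the same endpoints are related by an isotopy of $B$ that fixes $\partial B$.

\begin{lemma}\label{lem:halfspace}
Let $\mathcal{P}$ be a family of $M$ bounded balls and half-spaces with pairwise disjoint interiors that does not cover $\mathbb{R}^3$, with chosen disjoint cycles in its tangency graph. In each ball of a cycle choose an unknotted arc between the contact points with its two neighbors. The union of these arcs is a link $L$ whose type does not depend on the arcs, and $\operatorname{ball}(L)\le M$.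
\end{lemma}

\begin{proof}
An inversion centered at a point outside all members of $\mathcal{P}$ turns $\mathcal{P}$ into a packing of $M$ bounded balls. It preserves tangency and unknottedness of arcs and replaces a link by its mirror image; we follow it by a reflection in a plane. So we may assume that all balls are bounded. No three of them share a point $p$: they would be pairwise tangent at $p$, two of them would lie on the same side of the common tangent plane, and these two would overlap. Hence all contact points are distinct, and the arcs form disjoint simple closed curves. Isotopies of the single balls that fix their boundaries combine to an isotopy of $S^3$, which gives independence of the arcs. Choosing two radii in each ball gives the polygons through the centers.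
\end{proof}

A crossing of a diagram on $S^2$ is \emph{nugatory} if some simple closed curve meets the diagram only at this crossing and has two of its four edge-ends on each side. Such a curve passes through two opposite corners of the crossing, which therefore belong to the same face. Turning over the part of the diagram on one side of the curve removes the crossing, so a diagram with $\operatorname{cr}(L)$ crossings has no nugatory crossing. A diagram without nugatory crossings is \emph{reduced}. By the Kauffman--Murasugi--Thistlethwaite theorem, a connected reduced alternating diagram of $L$ has exactly $\operatorname{cr}(L)$ crossings.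

\section{Alternating links with fewer balls}\label{sec:fewer}

In both packings below one strand runs along the $z$-axis and the rest of the link goes around it. The link passes through $\infty$ along two vertical rays, one going up and one going down. To draw a diagram we remove $\infty$ from the link as follows. For large $\rho$ the two rays form an arc in the ball $\{|x|\ge\rho\}\cup\{\infty\}$; it lies in a vertical plane, so it is unknotted. We replace it by an arc just outside the sphere $|x|=\rho$ that runs close to the plane $y=0$ on the side $x<0$. In the projections used below this \emph{closing arc} creates no crossing.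

\subsection{An unknot with parallel meridians}

A ring of four unit balls leaves room for balls of radius $\frac12$ on its axis. A ring then costs four balls, the axis costs two balls per ring, and each ring contributes two crossings: six balls where $4\operatorname{cr}$ allows eight.

\begin{proof}[Proof of Theorem~\ref{thm:meridians}]
Take the unit balls centered at $(\pm1,\pm1,2j)$ for $0\le j\le m-1$, the balls of radius $\frac12$ centered at $(0,0,l-\frac12)$ for $0\le l\le 2m-1$, and the half-spaces $z\le -1$ and $z\ge 2m-1$. On one level, cyclically consecutive unit centers are at distance $2$ and opposite ones at distance $2\sqrt2$; different levels differ in height by at least $2$. An axial center and a unit center are at horizontal distance $\sqrt2$ and vertical distance at least $\frac12$, hence at distance at least $\sqrt{2+\frac14}=1+\frac12$. The axial balls fill the segment $-1\le z\le 2m-1$ of the axis, and all unit balls lie in the slab between the half-spaces. So the $4m+2m+2$ balls have disjoint interiors.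

The axial balls and the two half-spaces form a cycle that realizes $A$, the $z$-axis with $\infty$. The four balls on level $j$ form a cycle that realizes the boundary of a flat square, these squares are disjoint, and each meets $A$ once. The link is $H_m$, and Lemma~\ref{lem:halfspace} gives $\operatorname{ball}(H_m)\le 6m+2$. The lower bound holds because there are $m+1$ components.

Each ring has linking number $\pm1$ with $A$, so no sphere separates a ring from $A$, and $H_m$ is nonsplittable. Project by $(x,y,z)\mapsto(x,z+\varepsilon y)$ with small $\varepsilon>0$, looking from the side $y<0$. The rings become disjoint thin parallelograms, and ring $j$ passes in front of $A$ at height $2j-\varepsilon$ and behind $A$ at height $2j+\varepsilon$. Along $A$ one reads under, over, under, over, and so on, and along each ring over, under. The diagram is connected and alternating with $2m$ crossings. The image of $A$ is a simple closed curve, and opposite corners at a crossing lie on different sides of it, so the diagram is reduced. Hence $\operatorname{cr}(H_m)=2m$, and $6m+2<8m$ for $m\ge2$.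
\end{proof}

\subsection{Torus knots}

To obtain a prime knot we replace the rings by a helix of unit balls. One turn uses five balls, rises by $2$, so that consecutive turns do not overlap, and crosses the axis twice. The hole of the helix admits axial balls of diameter a little over $\frac43$, about $1.5$ per turn, and the strand that returns from top to bottom costs one unit ball per turn. A turn thus costs about $7.5$ balls where $4\operatorname{cr}$ allows eight, and for many turns this saving exceeds the cost of the two ends.

\begin{proof}[Proof of Theorem~\ref{thm:torus}]
Define $R>0$ by $4R^2\sin^2 36^\circ=3.84$. Since $\sin^2 36^\circ=(5-\sqrt5)/8$, we get $R^2=1.92+0.384\sqrt5$, which lies between $\frac{25}{9}$ and $4$; so $\frac53<R<2$. Put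
\[
p_i=(R\cos (72^\circ i),\,R\sin (72^\circ i),\,0.4\,i).
\]
Then $|p_i-p_{i+1}|^2=3.84+0.16=4$. For index difference $2$ or $3$ the squared horizontal distance is $4R^2\sin^2 72^\circ=3.84\,(2\cos 36^\circ)^2>4$; for difference $4$ the squared distance is $3.84+2.56>4$; for difference at least $5$ the vertical distance is at least $2$. So unit balls at distinct points $p_i$ never overlap. Let $N=\lceil(6m+7)/4\rceil$ and take
\begin{itemize}
\item unit balls at $p_0,\dots,p_{5m+2}$, at $Y=p_{5m+5}=(R,0,2m+2)$ and at $q=p_{5m+7}=p_{5m+2}+(0,0,2)$;
\item a column of unit balls at $(R+2,0,2j)$ for $0\le j\le m+1$;
\item an axial ball of radius $R-1$ at $(0,0,2m+2)$, and below it $N$ equal axial balls filling the segment $-1\le z\le 2m+3-R$ of the $z$-axis;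
\item the half-spaces $z\le-1$ and $z\ge 2m+3.8$.
\end{itemize}
The $N$ equal balls have radius $(2m+4-R)/(2N)\le R-1$, because $2m+4-R\le (6m+7)/3\le \frac43 N\le 2(R-1)N$. So no axial ball overlaps a unit ball centered at horizontal distance $R$ from the axis. The column centers are at horizontal distance at least $2$ from every $p_i$ and $R+2$ from the axis. The unit centers have heights between $0$ and $2m+2.8$, and the top of the highest axial ball is at height $2m+1+R<2m+3$, so all balls lie in the slab. The interiors are therefore disjoint.

Consider the cyclic sequence: lower half-space, axial balls upward, $Y$, the column from top to bottom, $p_0,p_1,\dots,p_{5m+2}$, $q$, upper half-space. Consecutive members are tangent: the distance from $(0,0,2m+2)$ to $Y$ is $R=(R-1)+1$; the distances from $Y$ to $(R+2,0,2m+2)$, from $(R+2,0,0)$ to $p_0=(R,0,0)$ and from $p_{5m+2}$ to $q$ equal $2$; the top of the ball at $q$ has height $2m+3.8$.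

Project to the $xz$-plane, looking from the side $y<0$. The axial strand rises along $x=0$ to height $2m+2$. The helical strand rises from $p_0$ to $p_{5m+2}$, at height $2m+0.8$, and then vertically with $x=R\cos 144^\circ<0$. The path from the top of the axial strand through $Y$ and the column to $p_0$ passes to the right of both strands without crossing them. So the only crossings are those of the axis with segments $p_ip_{i+1}$, $0\le i\le 5m+1$, along which $x$ changes sign. The sign of $\cos(72^\circ i)$ is $+,+,-,-,+$ for $i\equiv 0,1,2,3,4 \pmod 5$. For $i\equiv 1$ ($m+1$ values) the helix moves from right to left with $y>0$, behind the axis; for $i\equiv 3$ ($m$ values) it moves from left to right with $y<0$, in front of the axis. In both cases the strand going from lower right to upper left is the understrand, so the two strands form the $2$-braid $\sigma^{\pm(2m+1)}$. Its right-hand ends ($p_0$ at the bottom, the axis at the top) are joined by the column and its left-hand ends (the axis at the bottom, $q$ at the top) by the closing arc. This is the closure of the braid, the standard reduced alternating diagram of $T(2,2m+1)$ up to mirror image, and the ball number does not change under reflection. Torus knots are prime,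 and $\operatorname{cr}(T(2,2m+1))=2m+1$.

The number of balls is $(5m+3)+2+(m+2)+(N+1)+2=6m+10+N$. Since $N\le (6m+10)/4$, this is at most $7.5m+12.5$, which is less than $8m+4$ for $m\ge 18$.
\end{proof}

\section{Balls resting on a plane}\label{sec:resting}

We turn to Theorem~\ref{thm:upper}. Draw the diagram in the plane $z=0$. Each edge $e$ receives a disc $D_e$ in the plane and the ball $B_e$ with the same center and radius. Each crossing $v$ receives a point $o_v$ and two balls that rest on the plane at $o_v$, one from above for the overpass and one from below for the underpass. The upper ball must touch the balls of the two over-edges and the lower ball those of the two under-edges. One function controls all these contacts. For the disc $D=D(a,r)$ with center $a$ and radius $r$, and for two such discs, put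
\[
\kappa_D(x)=\frac{|x-a|^2-r^2}{r},\qquad I(D,D')=\frac{|a-a'|^2-r^2-r'^2}{2rr'} .
\]
Thus $x\in D$ if and only if $\kappa_D(x)\le0$. The number $I(D,D')$ is the inversive distance: it exceeds $1$ for disjoint discs and equals $1$ for externally tangent discs.

\begin{lemma}\label{lem:resting}
Let $B$ be the ball with the center and radius of $D=D(a,r)$, and let $B'$ be a ball of diameter $k$ tangent to the plane at $o$. Then $B$ and $B'$ have disjoint interiors if and only if $\kappa_D(o)\ge k$, and they are externally tangent if and only if $\kappa_D(o)=k$.
\end{lemma}

\begin{proof}
With $\rho=k/2$ the center of $B'$ is $(o,\pm\rho)$, and $|o-a|^2+\rho^2-(r+\rho)^2=r(\kappa_D(o)-k)$.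
\end{proof}

\begin{lemma}\label{lem:mobius}
Let $g$ be a M\"obius or anti-M\"obius map of $S^2=\mathbb{R}^2\cup\{\infty\}$, and let $x$ and $g(x)$ be finite. There is a number $\mu_g(x)>0$ such that
\begin{equation}\label{eq:scale}
\kappa_{gD}(gx)=\mu_g(x)\,\kappa_D(x)
\end{equation}
for every disc $D$ with $D$ and $gD$ bounded. For two such discs $I(gD,gD')=I(D,D')$. If $g$ is the inversion with center $o\notin D$ and radius $\lambda$, then $\mu_g(x)=\lambda^2/|x-o|^2$ and $gD$ has radius $\lambda^2/\kappa_D(o)$.
\end{lemma}

\begin{proof}
A similarity of ratio $\lambda$ multiplies $\kappa$ by $\lambda$ and preserves $I$. Every other $g$ is the unit inversion centered at $g^{-1}(\infty)$ followed by a similarity, and $g^{-1}(\infty)\notin D$ because $gD$ is bounded. So it suffices to treat $g(x)=x/|x|^2$ and $D=D(a,r)$ with $P=|a|^2-r^2>0$. Here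
\[
\Bigl|\frac{x}{|x|^2}-\frac aP\Bigr|^2-\frac{r^2}{P^2}=\frac1{|x|^2}-\frac{2a\cdot x}{P|x|^2}+\frac1P=\frac{|x-a|^2-r^2}{P|x|^2}.
\]
The signs show that $gD=D(a/P,r/P)$, of radius $1/\kappa_D(0)$, and division by $r/P$ gives \eqref{eq:scale} with $\mu_g(x)=1/|x|^2$. For two discs,
\[
\Bigl|\frac aP-\frac{a'}{P'}\Bigr|^2-\frac{r^2}{P^2}-\frac{r'^2}{P'^2}=\frac{P+P'-2a\cdot a'}{PP'}=\frac{|a-a'|^2-r^2-r'^2}{PP'},
\]
and division by $2rr'/(PP')$ gives the invariance of $I$.
\end{proof}

Call $o_v$ \emph{balanced} if $\kappa_{D_e}(o_v)$ has the same value $k_v>0$ for the four edges $e$ at $v$. Then the two resting balls of diameter $k_v$ touch all four edge balls. We shall also make the discs of edges that are consecutive at a crossing tangent; this closes a ring of four discs around $o_v$ that keeps everything else away.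

\begin{example}[Hopf link]\label{ex:hopf}
The standard diagram has two crossings and four edges. Take the unit discs centered at $(\pm1,\pm1)$. At the origin all four values of $\kappa$ equal $2-1=1$, which gives two resting balls of diameter $1$. The second crossing sits at $\infty$, and its resting balls are the half-spaces $z\ge1$ and $z\le-1$. This is the packing of eight balls used for $H_1$ above, now with other cycles: one passes through the ball at $(1,1,0)$, the upper half-space, the ball at $(-1,-1,0)$ and the lower small ball, the other through the remaining four balls. The two curves can be drawn in the planes $x=y$ and $x=-y$; the first meets the $z$-axis at height $-\frac12$ and at a height above $1$, the second at height $\frac12$ and at a height below $-1$. These points alternate along the axis, so the curves form a Hopf link.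
\end{example}

\begin{example}[Trefoil]\label{ex:trefoil}
Let $r=2\sqrt3-3$ and $d=1-r=2r/\sqrt3$. Let $A_1,A_2,A_3$ be the discs of radius $r$ whose centers lie at distance $d$ from $0$ in the directions $90^\circ,210^\circ,330^\circ$. Their centers are $d\sqrt3=2r$ apart, so they are mutually tangent; they touch the unit circle from inside and avoid $0$. Their images $A_i'$ under inversion in the unit circle are bounded, mutually tangent, and touch the unit circle from outside, $A_i'$ at the same point as $A_i$ (Figure~\ref{fig:trefoil}). Let $o$ be a point of the unit circle in one of the directions $30^\circ,150^\circ,270^\circ$. For the two discs $A_i=D(a_i,r)$ at angular distance $60^\circ$ from $o$,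
\[
|o-a_i|^2-r^2=1-d+(d-r)(d+r)=1-r=d,\qquad \kappa_{A_i}(o)=d/r=2/\sqrt3 ,
\]
and for the third disc $\kappa=(1+d-r)(1+d+r)/r=4d/r=8/\sqrt3$. The inversion fixes $o$ with $\mu=1$, so the discs $A_i'$ give the same values. Each of the three points is balanced with $k=2/\sqrt3$, the resting balls do not overlap the two remaining edge balls, and they do not overlap each other because the three points are $\sqrt3>k$ apart. Join each $o$ by segments to the centers of its four discs. Each of the six sectors of angle $60^\circ$ bounded by these directions contains two segments, which meet only at $o$, and around the point $o$ between $A_i$ and $A_j$ the cyclic order is $A_i,A_i',A_j',A_j$. The segments form the shadow of the standard trefoil diagram, and an alternating choice of upper and lower balls gives the trefoil with $6+6=12$ balls.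
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\clip (-3.8,-4) rectangle (3.8,2.7);
\foreach \a in {90,210,330}{
  \filldraw[fill=gray!20] (\a:7.464) circle (6.464);
  \filldraw[fill=gray!20] (\a:0.536) circle (0.464);}
\foreach \a in {30,150,270}{
  \draw[dashed] (\a:1) circle (0.577);
  \fill (\a:1) circle (0.05);}
\end{tikzpicture}
\caption{Twelve balls for the trefoil, seen from above. The six gray discs, three of them cut off by the frame, are the equators of the edge balls. Above and below each of the three dots rests a ball, with dashed outline, that touches the four edge balls around the dot.}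
\label{fig:trefoil}
\end{figure}

In both examples the balance comes from symmetry. In general it asks for three equations in the two coordinates of $o_v$, so one condition per crossing remains, and a family of disc configurations with one free parameter per crossing is needed. We obtain it from an auxiliary disc $D_v$ at each crossing, which overlaps the four edge discs at angles of our choice. Further auxiliary discs in the faces complete the configuration to a triangulation, for which the angles determine the radii locally. The auxiliary discs do not become balls.

\section{The triangulation of a minimal diagram}\label{sec:comb}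

Let $L$ be nontrivial and nonsplittable, let $\mathcal{D}$ be a diagram of $L$ on $S^2$ with $n=\operatorname{cr}(L)$ crossings, and let $\Gamma$ be its underlying plane curve. Since $L$ is nonsplittable, $\Gamma$ is connected. Since $L$ is nontrivial, $n\ge1$, so $\Gamma$ is a connected $4$-valent plane graph with $n$ vertices, $2n$ edges and $n+2$ faces, all of them discs. Since $n$ is minimal, $\mathcal{D}$ is reduced. At a crossing $v$ the four edge-ends are called $N,E,S,W$ in cyclic order, with $N,S$ over and $E,W$ under. Two edges are \emph{corner-adjacent} at $v$ if their ends are consecutive at $v$.

\begin{lemma}\label{lem:shadow}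
\begin{enumerate}
\item[(a)] $\Gamma$ has no loop.
\item[(b)] Each edge has different faces on its two sides.
\item[(c)] If edges $e\ne f$ are corner-adjacent at two corners, then they bound a face of degree $2$, and these are its corners.
\item[(d)] Two edges that are opposite at a crossing are nowhere corner-adjacent.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\gamma$ be a simple closed curve made of edges. Every other edge lies on one side of $\gamma$ and has two ends, and each vertex off $\gamma$ has four ends. So on each side of $\gamma$ the number of ends that start at vertices of $\gamma$ is even.

(a) If the ends of a loop $\lambda$ at $v$ are opposite, each side of $\lambda$ receives exactly one end, which is odd. If they are consecutive, push $\lambda$, except at $v$, into the side that contains the other two ends. The resulting curve meets $\Gamma$ only at $v$ and separates the ends of $\lambda$ from the other two, so $v$ is nugatory.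

(b) Otherwise the edge is a bridge, and removing it leaves a component with exactly one vertex of odd degree, which is impossible.

(c) By (a), $e$ and $f$ have at most one end each at any crossing, so the two corners are at different crossings $v,w$, and $\gamma=e\cup f$ is a simple closed curve. At each of $v,w$ the side that contains the corner receives no end and the other side receives two. If both corners are on the same side, no end enters this side, and it is a face because $\Gamma$ is connected. Otherwise some side receives no end at $v$ and two at $w$. Pushing $\gamma$ into this side, except at $w$, gives a curve that meets $\Gamma$ only at $w$ and separates these two ends from those of $e$ and $f$, so $w$ is nugatory.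

(d) Let $e,f$ be opposite at $v$ and corner-adjacent at $w$. By (a), $e\neq f$ and $w\ne v$. A side of $\gamma=e\cup f$ receives one end at $v$ and none or two at $w$, an odd number.
\end{proof}

By (a), $n\ge2$ and every face has degree at least $2$; faces of degree $2$ are \emph{bigons}. If all faces are bigons, then $4n=2(n+2)$ and $n=2$. The four edges then join the two crossings, edges opposite at one crossing are opposite at the other, and $L$ has two components that cross each other twice. As $L$ is nonsplittable, it is the Hopf link $H_1$, and $\operatorname{ball}(L)\le8$ by Theorem~\ref{thm:meridians}. \emph{From now on some face has degree at least $3$.}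

Define a triangulation $G$ of $S^2$ (Figure~\ref{fig:G}). Its vertices are the crossings $v$, a point on each edge $e$ of $\Gamma$, again denoted $e$, and a point $F$ in each face of degree at least $3$. Its edges are the $4n$ half-edges $ve$; for each corner between edges $e,f$ an arc $ef$ that cuts off the corner, a bigon receiving a single arc for its two corners; and arcs $Fe$ for the edges $e$ on the boundary of the face. The triangles are of the types $(v,e,f)$ and $(F,e,f)$. We write $i\sim j$ for adjacent vertices.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[very thick] (0,1.5)--(0,-1)--(2.5,-1);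
\draw[very thick] (-1.5,0)--(1,0)--(1,-2.5);
\draw (0,1)--(1,0)--(0,-1)--(-1,0)--cycle;
\draw (1,0)--(2,-1)--(1,-2)--(0,-1);
\draw (0,1)--(1.8,0.8)--(1,0) (1.8,0.8)--(2,-1);
\draw (-1,0)--(-0.8,-1.8)--(0,-1) (-0.8,-1.8)--(1,-2);
\foreach \p in {(0,0),(1,-1)} \fill \p circle (0.08);
\foreach \p in {(0,1),(1,0),(0,-1),(-1,0),(2,-1),(1,-2),(1.8,0.8),(-0.8,-1.8)} \filldraw[fill=white] \p circle (0.07);
\node at (-0.18,0.2) {$v$}; \node at (1.2,-1.2) {$w$};
\node at (-0.22,1.15) {$N$}; \node at (1.35,0.02) {$E$};
\node at (0.02,-1.33) {$S$}; \node at (-1.2,0.22) {$W$};
\node at (2.05,0.92) {$F$}; \node at (-1.08,-1.9) {$F'$};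
\end{tikzpicture}
\caption{Part of the triangulation $G$. Thick lines are the diagram, with crossings $v,w$ joined by the two edges $E,S$ of a bigon. Each edge carries a vertex, each corner is cut off by a thin arc (one arc for both corners of the bigon), and the larger faces are coned off from vertices $F,F'$.}
\label{fig:G}
\end{figure}

The graph $G$ is simple: (a) excludes loops $ee$ and double edges $ve$, (b) excludes double edges $Fe$, and (c) excludes double edges $ef$. Crossings are pairwise nonadjacent in $G$. The neighbors of a crossing $v$ are its four edges, distinct by (a) and again called $N,E,S,W$; they form a $4$-cycle, and $N\not\sim S$, $E\not\sim W$ by (d). Fix a triangle $(F_0,e_0,f_0)$ of the second type and call it, and its three vertices, \emph{outer}. All other vertices, in particular all crossings, are \emph{interior}.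

\section{Disc patterns with prescribed overlap angles}\label{sec:patterns}

Let $\omega=5\pi/12$ and $K=[0,\omega]^{2n}$, with points $\Theta=(\varphi_v,\psi_v)_v$. A point of $K$ assigns angles to the edges of $G$: at each crossing $\Theta_{vN}=\Theta_{vS}=\varphi_v$ and $\Theta_{vE}=\Theta_{vW}=\psi_v$, and $\Theta_{ij}=0$ on all other edges. Put $\eta_{ij}=\cos\Theta_{ij}\in(0,1]$. Given radii $r_i>0$, with $r_i=1$ at the outer vertices, define edge lengths by
\[
l_{ij}^2=r_i^2+r_j^2+2\eta_{ij}r_ir_j .
\]
Discs of radii $r_i,r_j$ with centers $l_{ij}$ apart have $I=\eta_{ij}$; they are tangent if $\Theta_{ij}=0$ and overlap otherwise. In each triangle $ijk$ we have $l_{ij}\le r_i+r_j<l_{ik}+l_{jk}$, so there is a Euclidean triangle with these sides; let $\theta_i$ be its angle at $i$. Let $\mathcal{S}$ be the set of pairs $(\Theta,r)$, with $r$ the vector of interior radii, such that at every interior vertex the angles sum to $2\pi$. We show that a point of $\mathcal{S}$ gives a configuration of discs in the plane and that such a point can be chosen continuously over $K$. The method is continuity: the projection $\mathcal{S}\to K$ is a local homeomorphism, $\mathcal{S}$ is compact, and a circle packing lies over $\Theta=0$.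

\begin{lemma}\label{lem:opposite}
In a triangle with vertices $x_i,x_j,x_k$ and sides as above, the closed disc $D_k=D(x_k,r_k)$ does not meet the segment $x_ix_j$.
\end{lemma}

\begin{proof}
Let $y=\alpha x_i+\beta x_j$ with $\alpha,\beta\ge0$, $\alpha+\beta=1$. Then $|y-x_k|^2=\alpha l_{ik}^2+\beta l_{jk}^2-\alpha\beta l_{ij}^2$, so
\begin{align*}
|y-x_k|^2-r_k^2&=\alpha^2r_i^2+\beta^2r_j^2-2\alpha\beta\eta_{ij}r_ir_j+2r_k(\alpha\eta_{ik}r_i+\beta\eta_{jk}r_j)\\
&\ge(\alpha r_i-\beta r_j)^2+2r_k(\alpha\eta_{ik}r_i+\beta\eta_{jk}r_j)>0 .\qedhere
\end{align*}
\end{proof}

Fix an equilateral triangle $\Delta$ of side $2$ in the plane. In a triangulation of $\Delta$, the \emph{open star} $\operatorname{st}(i)$ is the union of the relative interiors of the simplices that contain the vertex $i$. Open stars of distinct nonadjacent vertices are disjoint.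

\begin{lemma}[Layout]\label{lem:layout}
For $(\Theta,r)\in\mathcal{S}$ the non-outer triangles fit together to a triangulation of $\Delta$ by straight triangles, with the combinatorics and orientation of $G$, whose vertices $x_i$ depend continuously on $(\Theta,r)$. Let $D_i=D(x_i,r_i)$. Then $D_i\cap\Delta\subset\operatorname{st}(i)$ for all $i$; if $i$ is interior, then $D_i\subset\operatorname{st}(i)$ and $r_i<1$; if $i\ne j$ and $i\not\sim j$, then $D_i\cap D_j=\emptyset$.
\end{lemma}

\begin{proof}
The non-outer triangles form a closed disc $M$. Place one triangle in the plane and then, successively, the triangles across its edges. Since $M$ is simply connected and the angles sum to $2\pi$ at interior vertices, this defines a map $\delta\colon M\to\mathbb{R}^2$ that is isometric and orientation-preserving on each triangle and a local homeomorphism at every interior point of $M$. The three boundary edges have length $2$, so $\delta$ maps $\partial M$ bijectively onto the boundary of an equilateral triangle of side $2$, which we move to $\Delta$ by an orientation-preserving isometry. For $y\notin\partial\Delta$ every preimage has local degree $+1$, so the number of preimages equals the winding number of $\delta(\partial M)$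 around $y$. Hence points outside $\Delta$ have no preimage and points inside have exactly one. An interior point of $M$ cannot map to $\partial\Delta$, since a neighborhood of its image would be covered. So $\delta$ is a homeomorphism onto $\Delta$. If the placing starts at a fixed side of $\Delta$, each new vertex is a continuous function of the side lengths.

The set $\operatorname{st}(i)$ is open in $\Delta$, and its frontier in $\Delta$ consists of the sides opposite to $i$ in the triangles at $i$. The convex set $D_i\cap\Delta$ contains $x_i$ and avoids these sides by Lemma~\ref{lem:opposite}, so it lies in $\operatorname{st}(i)$. For interior $i$ the star is open in the plane, and the same argument applies to $D_i$ itself; then $r_i$ is less than the inradius $1/\sqrt3$ of $\Delta$. If $i\not\sim j$, one of them, say $i$, is interior, and $D_i\cap D_j\subset\operatorname{st}(i)\cap\operatorname{st}(j)=\emptyset$.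
\end{proof}

\begin{lemma}[Local rigidity]\label{lem:rigid}
Put $u_j=\log r_j$. In a triangle $ijk$ we have $\partial\theta_i/\partial u_j>0$. The Jacobian matrix of the interior angle sums with respect to the interior variables $u_j$ is nonsingular.
\end{lemma}

\begin{proof}
Write $\pi_i(x)=|x-x_i|^2-r_i^2$ for the power of $x$, and let $O$ be the point with $\pi_i(O)=\pi_j(O)=\pi_k(O)$. When $u_j$ varies, $l_{ik}$ is constant, so we keep $x_i,x_k$ fixed and let $x_j$ move with velocity $\dot x_j$. Differentiating $l_{ij}^2$ gives
\[
2(x_j-x_i)\cdot\dot x_j=2r_j^2+2\eta_{ij}r_ir_j=l_{ij}^2+r_j^2-r_i^2 ,
\]
and the same equation holds with $k$ in place of $i$. These two equations determine $\dot x_j$, and $x_j-O$ solves them, because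
\[
2(x_j-x_i)\cdot(x_j-O)=l_{ij}^2+|x_j-O|^2-|x_i-O|^2=l_{ij}^2+r_j^2-r_i^2 .
\]
So $x_j$ moves away from $O$. The angle $\theta_i$ changes at the rate of the component of $\dot x_j$ normal to $x_ix_j$ and pointing away from $x_k$, divided by $l_{ij}$. Thus $\partial\theta_i/\partial u_j=h/l_{ij}$, where $h$ is the signed distance of $O$ from the line $x_ix_j$, positive on the side of $x_k$.

The line $\pi_i=\pi_j$ contains $O$, is perpendicular to $x_ix_j$, and meets it at $O'=\alpha x_i+\beta x_j$ with $\alpha=r_j(r_j+\eta_{ij}r_i)/l_{ij}^2>0$ and $\beta=r_i(r_i+\eta_{ij}r_j)/l_{ij}^2>0$, $\alpha+\beta=1$. There
\[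
\pi_i(O')=\beta^2l_{ij}^2-r_i^2=-r_i^2r_j^2(1-\eta_{ij}^2)/l_{ij}^2\le 0<\pi_k(O')
\]
by Lemma~\ref{lem:opposite}. The affine function $\pi_k-\pi_i$ has gradient $-2(x_k-x_i)$, so along this line it decreases toward the side of $x_k$. It is positive at $O'$ and zero at $O$, so $h>0$.

For interior $i$ and $j\sim i$ let $a_{ij}>0$ be the derivative of the angle sum at $i$ with respect to $u_j$. Angles do not change when all radii are multiplied by a constant, so the derivative with respect to $u_i$ is $-\sum_{j\sim i}a_{ij}$, outer neighbors included. Suppose that $y\neq0$ is in the kernel of the Jacobian, and replace $y$ by $-y$ if necessary so that $M=\max|y_i|$ is attained with $y_i=M$. Row $i$ reads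
\[
0=\sum_{j\sim i,\ j\ \mathrm{interior}}a_{ij}(y_j-M)-\sum_{j\sim i,\ j\ \mathrm{outer}}a_{ij}M .
\]
All terms are nonpositive, so $i$ has no outer neighbor and $y_j=M$ for all $j\sim i$. Repeating this along a path from $i$ to an outer vertex gives a contradiction.
\end{proof}

The radii are bounded above by Lemma~\ref{lem:layout}, so the only danger is that some radii tend to $0$. A cluster of shrinking discs is surrounded by at least three discs of fixed size, and the next proof shows that these leave too much angle around the cluster.

\begin{lemma}[Compactness]\label{lem:compact}
$\mathcal{S}$ is compact.
\end{lemma}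

\begin{proof}
A sequence in $\mathcal{S}$ has a subsequence converging to some $(\Theta,r)$ with $\Theta\in K$ and $r_i\in[0,1]$. If all $r_i>0$, the limit lies in $\mathcal{S}$ by continuity of the angles. Suppose that some $r_i=0$, and let $Z$ be the vertex set of a connected component of the subgraph of $G$ induced by $\{i: r_i=0\}$. It consists of interior vertices. Let $\mathcal{F}$ and $\mathcal{E}$ be the sets of triangles and edges with a vertex in $Z$, and let $\mathcal{L}\subset\mathcal{F}$ be the set of triangles with exactly one vertex in $Z$; for $\tau\in\mathcal{L}$ let $\Theta_\tau$ be the angle on the edge opposite to that vertex. The outer triangle is not in $\mathcal{F}$. A vertex of a triangle in $\mathcal{F}$ that is not in $Z$ is adjacent to $Z$, so its limit radius is positive.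

Add up the angles at vertices of $Z$. A triangle with three vertices in $Z$ contributes $\pi$. In a triangle with $i,j\in Z$ and $k\notin Z$, the side $l_{ij}$ tends to $0$ and the other two tend to $r_k>0$, so $\theta_k\to0$ and the contribution tends to $\pi$. In a triangle of $\mathcal{L}$ with $i\in Z$, we have $l_{ij}\to r_j$ and $l_{ik}\to r_k$, so $\cos\theta_i\to(r_j^2+r_k^2-l_{jk}^2)/(2r_jr_k)=-\eta_{jk}$ and $\theta_i\to\pi-\Theta_{jk}$. Therefore
\[
2\pi|Z|=\pi|\mathcal{F}|-\sum_{\tau\in\mathcal{L}}\Theta_\tau .
\]
Each edge of $\mathcal{E}$ lies in two triangles of $\mathcal{F}$; a triangle of $\mathcal{L}$ has two edges in $\mathcal{E}$ and any other triangle of $\mathcal{F}$ has three. So $2|\mathcal{E}|=3|\mathcal{F}|-|\mathcal{L}|$. With $\chi=|Z|-|\mathcal{E}|+|\mathcal{F}|$ this gives $|\mathcal{F}|=2|Z|-2\chi+|\mathcal{L}|$, and hence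
\begin{equation}\label{eq:cluster}
\sum_{\tau\in\mathcal{L}}(\pi-\Theta_\tau)=2\pi\chi .
\end{equation}
In the cell decomposition of $S^2$ dual to $G$, the closed $2$-cells dual to the vertices of $Z$ form a subcomplex $Y$ with $|Z|$ faces, $|\mathcal{E}|$ edges and $|\mathcal{F}|$ vertices, so $\chi=\chi(Y)$. It is connected because $Z$ is, and it is a proper subcomplex of $S^2$, so $b_2(Y)=0$ and $\chi=1-b_1(Y)\le1$.

Let $c$ be the boundary mod $2$ of the sum of the triangles in $\mathcal{F}$. Edges of $\mathcal{E}$ cancel, so $c$ is the sum mod $2$ of the opposite edges of the triangles in $\mathcal{L}$. Since $\mathcal{F}$ is neither empty nor the set of all triangles, $c\ne0$. A nonzero mod $2$ cycle in the simple graph $G$ has at least three edges, so $|\mathcal{L}|\ge3$. If $|\mathcal{L}|\ge4$, the left side of \eqref{eq:cluster} is at least $4(\pi-\omega)=7\pi/3$. If $|\mathcal{L}|=3$, the three opposite edges form a $3$-cycle. It contains at most one crossing, hence at most two edges with nonzero angle, and the left side is at least $3\pi-2\omega=13\pi/6$. Both numbers exceed $2\pi$, which contradicts $\chi\le1$.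
\end{proof}

We use Koebe's circle packing theorem in the following form. For every triangulation of $S^2$ by a simple graph there are round discs in $S^2$ with disjoint interiors, one for each vertex, tangent exactly for adjacent vertices, such that for every triangle one of the two interstices left by its three discs meets no other disc.

\begin{proposition}\label{prop:section}
There is a continuous map $\Theta\mapsto r(\Theta)$ on $K$ with $(\Theta,r(\Theta))\in\mathcal{S}$.
\end{proposition}

\begin{proof}
First we find a point of $\mathcal{S}$ over $\Theta=0$. Take a Koebe packing for $G$. A M\"obius map sends the three contact points of the outer discs to the midpoints of the sides of $\Delta$. The circle through the contact points is orthogonal to the three outer circles and goes to the incircle of $\Delta$, so the outer discs become the unit discs at the vertices of $\Delta$. Inversion in the incircle preserves them and exchanges their interstices, so we may assume that all other discs lie in the bounded interstice, inside $\Delta$. Joining centers of tangent discs by segments gives a plane drawing of $G$, with as many bounded faces as $G$ has non-outer triangles. For a non-outer triangle, some outer disc is not among its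 three discs and is not contained in $\Delta$, so it lies in the unbounded interstice; the bounded interstice is the empty one, and the triangle of centers is a face of the drawing. So the bounded faces are exactly the non-outer triangles, with side lengths $r_i+r_j$, and the angles at interior vertices sum to $2\pi$.

The angle sums are smooth for $\Theta$ in the open neighborhood $(-\pi/2,\pi/2)^{2n}$ of $K$, where $\eta_{ij}\in(0,1]$ still holds. By Lemma~\ref{lem:rigid} and the implicit function theorem the projection $\mathcal{S}\to K$ is a local homeomorphism. A local homeomorphism from a nonempty compact Hausdorff space to a connected Hausdorff space is a covering map, and a covering of the cube $K$ has a continuous section.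
\end{proof}

From now on each $\Theta\in K$ comes with the layout of $(\Theta,r(\Theta))$, whose discs $D_i$ depend continuously on $\Theta$.

\section{Balancing the crossings}\label{sec:balance}

Fix a crossing $v$. Consecutive discs among $D_N,D_E,D_S,D_W$ are tangent, and $D_N\cap D_S=D_E\cap D_W=\emptyset$ by Lemma~\ref{lem:shadow}(d) and Lemma~\ref{lem:layout}. Because opposite edges received equal angles, these four discs and $D_v$ have two hidden reflection symmetries, and these solve two of the three balance equations. The symmetries are visible in the Lorentz model.

On triples $(\beta,\hat\beta,a)\in\mathbb{R}\times\mathbb{R}\times\mathbb{R}^2$ consider the form of signature $(3,1)$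
\[
\langle(\beta,\hat\beta,a),(\beta',\hat\beta',a')\rangle=a\cdot a'-\tfrac12(\beta\hat\beta'+\hat\beta\beta').
\]
Put $[D(a,r)]=\frac1r(1,|a|^2-r^2,a)$, $\xi_x=(1,|x|^2,x)$ and $\xi_\infty=(0,1,0)$. Expanding the definitions gives
\[
\langle[D],[D]\rangle=1,\qquad\langle[D],[D']\rangle=-I(D,D'),\qquad\langle[D],\xi_x\rangle=-\tfrac12\kappa_D(x),\qquad \langle[D],\xi_\infty\rangle<0,
\]
so $D=\{x\in S^2:\langle[D],\xi_x\rangle\ge0\}$. We recall the standard dictionary. If $\langle m,m\rangle>0$, then $C_m=\{x\in S^2:\langle m,\xi_x\rangle=0\}$ is a circle or a line; the linear reflection $\rho_m(y)=y-2\langle y,m\rangle m/\langle m,m\rangle$ preserves the form and sends $\xi_x$ to a positive multiple of $\xi_{\sigma_m(x)}$, where $\sigma_m$ is the inversion in $C_m$; and $C_m,C_{m'}$ cross at right angles when $\langle m,m'\rangle=0$. In particular $\rho_m[D]=[D']$ implies $\sigma_m(D)=D'$.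

\begin{lemma}\label{lem:center}
There is a unique point $o_v\in D_v$ with $\kappa_{D_N}(o_v)=\kappa_{D_S}(o_v)$ and $\kappa_{D_E}(o_v)=\kappa_{D_W}(o_v)$. It lies in the interior of $D_v$, in none of $D_N,D_E,D_S,D_W$, and depends continuously on $\Theta$. The number $f_v=\kappa_{D_E}(o_v)-\kappa_{D_N}(o_v)$ is positive if $(\varphi_v,\psi_v)=(\omega,0)$ and negative if $(\varphi_v,\psi_v)=(0,\omega)$.
\end{lemma}

\begin{proof}
Let $m=[D_E]-[D_W]$ and $m'=[D_N]-[D_S]$. Then $\langle m,m\rangle=2+2I(D_E,D_W)>0$ and $\langle[D_E],m\rangle=\frac12\langle m,m\rangle$, so $\rho_m$ swaps $[D_E]$ and $[D_W]$. Each of $D_N,D_S,D_v$ has the same inversive distance ($1$, $1$, $\cos\psi_v$) from $D_E$ and $D_W$, so its vector is orthogonal to $m$ and fixed by $\rho_m$. With the roles exchanged, $\rho_{m'}$ swaps $[D_N],[D_S]$ and fixes $[D_E],[D_W],[D_v]$. Also $\langle m,m'\rangle=0$. The finite points of $C_m$ and $C_{m'}$ are the solutions of $\kappa_{D_E}=\kappa_{D_W}$ and of $\kappa_{D_N}=\kappa_{D_S}$. The two circles are orthogonal and meet in two points. Both points are fixed by $\sigma_m$ and $\sigma_{m'}$, which swap disjoint discs, so they lie in none of the four edge discs.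

Send the two points to $0$ and $\infty$, $C_m$ to the $y$-axis and $C_{m'}$ to the $x$-axis by a M\"obius map. The image of $D_v$ is invariant under both axis reflections. No half-plane has this property, so the image is bounded by a circle centered at $0$. Hence one of the two points lies in the interior of $D_v$ and the other outside $D_v$. This gives existence and uniqueness of $o_v$. If $\Theta^k\to\Theta$, every limit point of the bounded sequence $o_v(\Theta^k)$ lies in $D_v(\Theta)$ and satisfies the two equations, so it is $o_v(\Theta)$; this is continuity.

Choose the M\"obius map so that $o_v$ goes to $0$ and $D_v$ to the unit disc. The images $N',E',S',W'$ of the edge discs avoid $\infty$, so they are bounded. By the symmetries $N',S'$ have centers $(0,\pm p)$ and a common radius $r_1$, and $E',W'$ have centers $(\pm q,0)$ and a common radius $r_2$. Write $\varphi=\varphi_v$, $\psi=\psi_v$. Invariance of $I$ gives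
\[
p^2=1+r_1^2+2r_1\cos\varphi,\qquad q^2=1+r_2^2+2r_2\cos\psi,\qquad p^2+q^2=(r_1+r_2)^2 .
\]
Put $s_i=1/r_i>0$. The first two equations give $\kappa$, and inserting them in the third and dividing by $2r_1r_2$ gives a relation:
\begin{equation}\label{eq:normal}
\kappa_{N'}(0)=s_1+2\cos\varphi,\qquad\kappa_{E'}(0)=s_2+2\cos\psi,\qquad s_1s_2+s_2\cos\varphi+s_1\cos\psi=1 .
\end{equation}
By \eqref{eq:scale}, $f_v$ has the sign of $\kappa_{E'}(0)-\kappa_{N'}(0)$. If $(\varphi,\psi)=(\omega,0)$, then $s_1=(1-s_2\cos\omega)/(1+s_2)<1$ and
\[
\kappa_{E'}(0)-\kappa_{N'}(0)=s_2-s_1+2-2\cos\omega>1-2\cos 75^\circ>0 .
\]
Exchanging $(s_1,\varphi)$ with $(s_2,\psi)$ preserves the relation in \eqref{eq:normal} and reverses the sign, which gives the case $(0,\omega)$.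
\end{proof}

Formula \eqref{eq:normal} shows why a plain packing does not suffice. For $\varphi=\psi=0$ the pair $(s_1,s_2)$ may lie anywhere on the curve $s_1s_2+s_1+s_2=1$, its position is dictated by the rest of the diagram, and $f_v=0$ only if $s_1=s_2$. At the extreme angles the sign of $f_v$ is known whatever the rest of the pattern does, and this is the hypothesis of the Poincar\'e--Miranda theorem: if continuous functions $f_1,\dots,f_n$ on $[-1,1]^n$ satisfy $f_i\le0$ on $\{t_i=-1\}$ and $f_i\ge0$ on $\{t_i=1\}$, then they have a common zero.

\begin{proposition}\label{prop:balanced}
There is $\Theta\in K$ such that for every crossing $v$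
\begin{equation}\label{eq:balanced}
\kappa_{D_N}(o_v)=\kappa_{D_E}(o_v)=\kappa_{D_S}(o_v)=\kappa_{D_W}(o_v)=:k_v>0 .
\end{equation}
\end{proposition}

\begin{proof}
For $t\in[-1,1]^n$ put $\varphi_v=\frac\omega2(1+t_v)$ and $\psi_v=\frac\omega2(1-t_v)$. By Lemma~\ref{lem:center} the functions $f_v(t)$ are continuous, positive on $\{t_v=1\}$ and negative on $\{t_v=-1\}$. At a common zero the four values agree, and they are positive because $o_v$ lies outside the four discs.
\end{proof}

\begin{remark}
Section~\ref{sec:patterns} uses only $\omega<\pi/2$, and Lemma~\ref{lem:center} only $2\cos\omega<1$. Any $\omega$ strictly between $\pi/3$ and $\pi/2$ would serve.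
\end{remark}

\section{The packing}\label{sec:packing}

Fix the layout given by Proposition~\ref{prop:balanced} and regard its plane as $z=0$. For each edge $e$ of $\Gamma$ let $B_e$ be the ball with center $(x_e,0)$ and radius $r_e$. For each crossing $v$ let $B_v^+$ and $B_v^-$ be the balls of diameter $k_v$ centered at $(o_v,\pm k_v/2)$. These are $2n+2n=4n$ balls, and by Lemma~\ref{lem:resting} both $B_v^\pm$ are tangent to the four edge balls at $v$. Nothing so far bounds $k_v$ against the other discs and crossings. To get such bounds we invert at $o_v$: the crossing then looks like the crossing at $\infty$ in Example~\ref{ex:hopf}, with a rhombus in place of the square, and everything else is trapped in the small hole between four unit discs.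

Let $g_v$ be the inversion in the sphere with center $(o_v,0)$ and radius $\sqrt{k_v}$; it preserves the plane $z=0$ and the two sides of it. Let $Q_v$ be the union of the four triangles of the layout at $v$, a quadrilateral with vertices $x_N,x_E,x_S,x_W$ and interior $\operatorname{st}(v)$. Let $X_v=D_N\cup D_E\cup D_S\cup D_W$.

\begin{lemma}\label{lem:frame}
The map $g_v$ sends $B_v^\pm$ to the half-spaces $\pm z\ge1$ and the four discs of $X_v$ to unit discs centered at the vertices of a rhombus $\Pi_v$ of side $2$. It sends $\operatorname{int}Q_v\setminus X_v$ to the outside of $\Pi_v$. It sends $\infty$, the points $o_w$ for crossings $w\ne v$, and the open discs $\operatorname{int}D_e$ for edges $e$ not at $v$ into $\operatorname{int}\Pi_v\setminus g_v(X_v)$. Moreover $o_v$ lies in no edge disc.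
\end{lemma}

\begin{proof}
The ball $B_v^\pm$ touches the plane at the center of inversion and has diameter $k_v$, so its image is a half-space at distance $k_v/k_v=1$. By Lemma~\ref{lem:mobius} and \eqref{eq:balanced} the four discs get radius $1$. Consecutive centers are at distance $2$ and opposite centers at distance greater than $2$. So they form a rhombus $\Pi_v$ whose sides are covered by the unit discs and whose midpoint, at distance greater than $1$ from each vertex, is not covered.

The set $X_v$ is a ring of four discs and deformation retracts to a simple closed curve, so by Alexander duality $S^2\setminus X_v$ has exactly two components. The sides of $Q_v$ join centers of tangent discs, so $\partial Q_v\subset X_v$. The component $U$ of $o_v\in\operatorname{int}D_v\subset\operatorname{int}Q_v$ therefore lies in $\operatorname{int}Q_v$, the other component $U'$ is that of $\infty$ and lies outside $Q_v$, and $U=\operatorname{int}Q_v\setminus X_v$. Since $\partial\Pi_v\subset g_v(X_v)$, the two components of the complement of $g_v(X_v)$ are the part outside $\Pi_v$, which contains $\infty=g_v(o_v)$, and the nonempty part inside. So $g_v(U)$ is the first and $g_v(U')=\operatorname{int}\Pi_v\setminus g_v(X_v)$.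

Let $e$ be an edge not at $v$. Then $e\not\sim v$, and Lemma~\ref{lem:layout} gives $D_e\cap\operatorname{st}(v)=\emptyset$. With Lemma~\ref{lem:center} this shows that $o_v$ lies in no edge disc. Two edge discs are tangent or disjoint, so $\operatorname{int}D_e$ misses $X_v$ and lies in $U'$. Finally, for $w\ne v$ the point $o_w$ lies in no edge disc and in $\operatorname{st}(w)$, which is disjoint from $\operatorname{st}(v)$; so $o_w\in U'$.
\end{proof}

\begin{lemma}\label{lem:rhombus}
Every point of a rhombus of side $2$ is at distance at most $\sqrt2$ from some vertex.
\end{lemma}

\begin{proof}
The diagonals cut the rhombus into right triangles $MAB$ with right angle at $M$, $|AB|=2$ and legs $a=|MA|\le b=|MB|$; from $a^2+b^2=4$ we get $a\le\sqrt2\le b$. The point $H$ on the ray from $B$ through $M$ with $|AH|=|BH|=h$ satisfies $a^2+(b-h)^2=h^2$, so $h=2/b\le\sqrt2\le b$ and $H$ lies on $MB$. The segment from $H$ to the midpoint $C$ of $AB$ cuts the triangle into the convex quadrilateral $ACHM$, whose vertices are at distances $0,1,h,a$ from $A$, and the triangle $BCH$, whose vertices are at distances $0,1,h$ from $B$. The distance from a point is a convex function, so it is at most $\sqrt2$ on each piece.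
\end{proof}

\begin{proposition}\label{prop:packing}
The $4n$ balls $B_e$, $B_v^+$, $B_v^-$ have pairwise disjoint interiors.
\end{proposition}

\begin{proof}
Two edge balls have the centers and radii of two discs that are tangent or disjoint. A ball $B_v^+$ and a ball $B_w^-$ lie on opposite sides of the plane. Reflection in the plane exchanges upper and lower balls, so two cases remain.

\emph{$B_v^+$ and $B_e$.} Let $e$ be an edge not at $v$. The disc $g_v(D_e)$ has radius $r'=k_v/\kappa_{D_e}(o_v)$. By Lemma~\ref{lem:frame} its center lies in $\Pi_v$ and its interior misses the four unit discs, so its center is at distance at least $1+r'$ from each vertex. Lemma~\ref{lem:rhombus} gives $1+r'\le\sqrt2$, so $r'<1$. Together with \eqref{eq:balanced},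
\begin{equation}\label{eq:min}
\kappa_{D_e}(o_v)\ge k_v\qquad\text{for all edges $e$ and all crossings $v$},
\end{equation}
and Lemma~\ref{lem:resting} applies.

\emph{$B_v^+$ and $B_w^+$, $v\ne w$.} Let $g=g_w$ and $y=g(o_v)\in\Pi_w$. By Lemma~\ref{lem:rhombus} there is an edge $i$ at $w$ such that $y$ is within $\sqrt2$ of the center of the unit disc $gD_i$, so $\kappa_{gD_i}(y)\le 2-1=1$. Let $j$ be an edge at $v$. Neither $B_v^+$ nor $B_j$ contains the center of inversion $(o_w,0)$. So $gB_v^+$ is a bounded ball resting on the plane at $y$ from above, and it is tangent to $gB_j$, which is symmetric in the plane and hence has the center and radius of $gD_j$. By Lemma~\ref{lem:resting}, \eqref{eq:scale} and \eqref{eq:min}, the diameter of $gB_v^+$ is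
\[
\kappa_{gD_j}(y)=\mu_g(o_v)\,k_v\le\mu_g(o_v)\,\kappa_{D_i}(o_v)=\kappa_{gD_i}(y)\le1 .
\]
So $gB_v^+$ lies in $0\le z\le1$, while $gB_w^+$ is the half-space $z\ge1$.
\end{proof}

\section{The necklace realizes the link}\label{sec:realize}

Follow a component of $L$ through $\mathcal{D}$ and take alternately the ball of the current edge and, at the next crossing $v$, the ball $B_v^+$ if the strand passes over and $B_v^-$ if it passes under. Consecutive balls are tangent, and every ball is used exactly once. A component has at least two edges because $\Gamma$ has no loop, so we obtain disjoint cycles of length at least $4$. Let $P$ be the union of the polygons through the centers. Its vertical projection is the union of the segments $o_vx_e$ with $e$ an edge at $v$. The quadrilateral $Q_v$ need not be convex and $o_v$ is not the vertex $x_v$, so we must show that these segments stay in $Q_v$.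

\begin{lemma}\label{lem:kernel}
For each side of $Q_v$, the points $o_v$ and $x_v$ lie strictly on the same side of the line through it.
\end{lemma}

\begin{proof}
Let $\ell$ be the line $x_Nx_E$ with $\infty$, and let $p$ be the contact point of $D_N$ and $D_E$; the argument for the other three sides differs only in the names. Primes denote images under $g_v$, and $\ell_0$ is the line through the centers of the unit discs $D_N',D_E'$, which carries a side of $\Pi_v$ with midpoint $p'$. The curve $\ell'$ is a circle or a line through $p'$ and $\infty'$. It is orthogonal to $\partial D_N'$ at $p'$, so it is tangent to $\ell_0$ at $p'$ or equal to $\ell_0$. By Lemma~\ref{lem:frame}, $\infty'\in\operatorname{int}\Pi_v$, which does not meet $\ell_0$. Hence $\ell'$ is a circle, which means $o_v\notin\ell$, and it lies on the same side of $\ell_0$ as $\Pi_v$.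

The point $p$ is in neither $D_S$ nor $D_W$. Near $p$ the complement of $X_v$ thus consists of two cusps, one on each side of $\ell$, and near $p$ the quadrilateral $Q_v$ fills the side of $x_v$. A point $y$ of the cusp on this side lies in $\operatorname{int}Q_v\setminus X_v$, so $y'$ is outside $\Pi_v$ by Lemma~\ref{lem:frame}. For $y$ close to $p$ the point $y'$ is close to $p'$, hence on the side of $\ell_0$ away from $\Pi_v$, hence outside the circle $\ell'$. So $y'$ and $\infty=o_v'$ are on the same side of $\ell'$, and $y$ and $o_v$ are on the same side of $\ell$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:upper}]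
By Lemma~\ref{lem:kernel} the triangles $o_vx_Nx_E$, $o_vx_Ex_S$, $o_vx_Sx_W$, $o_vx_Wx_N$ are nondegenerate and oriented like the triangles with $x_v$ in place of $o_v$. Their angles at $o_v$ add up to $2\pi$ times the winding number of $\partial Q_v$ around the interior point $o_v$, that is, to $2\pi$. So the four triangles have disjoint interiors, and their union is bounded by $\partial Q_v$ and equals $Q_v$. The map that is affine on each triangle at $x_v$, fixes $x_N,x_E,x_S,x_W$ and sends $x_v$ to $o_v$ is a homeomorphism of $Q_v$ that fixes $\partial Q_v$.

The layout, extended over the outer triangle, is an orientation-preserving homeomorphism of $S^2$ that takes $\Gamma$ to the union of the segments $x_vx_e$. The quadrilaterals $Q_v$ have disjoint interiors, so the maps above combine to an orientation-preserving homeomorphism that takes this union to the projection of $P$. Hence the projection of $P$ is a copy of $\Gamma$ with double points exactly at the $o_v$. Over $o_v$ the strand from $x_N$ to $x_S$ passes through the center of $B_v^+$, at height $k_v/2$, and the strand from $x_E$ to $x_W$ through the center of $B_v^-$, at height $-k_v/2$, as in $\mathcal{D}$. So $P$ has the diagram $\mathcal{D}$ and realizes $L$.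 By Proposition~\ref{prop:packing}, $\operatorname{ball}(L)\le4n=4\operatorname{cr}(L)$. The case in which all faces are bigons was settled in Section~\ref{sec:comb}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{RR} Jorge L. Ram\'irez Alfons\'in and Iv\'an Rasskin, \emph{Links in orthoplicial Apollonian packings}, arXiv:2301.03089 (2023).
\end{thebibliography}
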